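# Many blind cops and no balanced binary tree

## Two cops on a tree with seven vertices

Take the complete binary tree of height $2$: a root $r$, its children $y_1,y_2$, leaves $l_1,l_2$ below $y_1$ and $l_3,l_4$ below $y_2$. A robber hides at some vertex. At each step we name a set of at most two vertices, the positions of two cops, and the cops may fly there from anywhere. We never see the robber. Between two steps he stays or walks along one edge, and he is caught if he is on a named vertex at that step.

Since we see nothing, the only useful record is the set $R_t$ of vertices where an uncaught robber could be after step $t$. To update it, add all neighbors and delete the cop positions. Here is one play.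

| step | cops | $R_t$ |
|---|---|---|
| 1 | $y_1,l_1$ | $l_2,r,y_2,l_3,l_4$ |
| 2 | $y_1,l_2$ | $r,y_2,l_3,l_4$ |
| 3 | $y_1,r$ | $y_2,l_3,l_4$ |
| 4 | $r,y_2$ | $l_3,l_4$ |
| 5 | $y_2,l_3$ | $l_4$ |
| 6 | $y_2,l_4$ | $\emptyset$ |

Two cops win. One cop does not: if $u\in R_t$ and $u'$ is a neighbor of $u$, then both are possible positions before the next deletion, and one cop deletes at most one of them.

Now stretch the tree: replace the path $y_1,r,y_2$ by a path $y_1,a,b,y_2$ with three edges. The new tree has eight vertices, and two cops still win: clear $l_1,l_2$ from $y_1$, play $\{y_1,a\},\{a,b\},\{b,y_2\}$, then clear $l_3,l_4$ from $y_2$. Contracting the edge $ab$ gives back the seven-vertex tree. But the contracted edge gives one vertex of the small tree a blob of two vertices, while $l_1,\dots,l_4$ have blobs of one vertex. As we check below, the blobs cannot be made equal in size.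

We shall see that a tall binary tree with blobs of *equal* size always forces many cops. Is it the only reason for needing many cops? The eight-vertex tree shows that stretching destroys balance. The question is whether one can stretch and still need many cops.

## The game, the contaminated set, and balance

All graphs are finite and undirected.

**Definition (the game).** With $m$ cops, the cops play vertex sets $C_1,\dots,C_t\subseteq V(G)$ with $|C_i|\le m$. A *robber trajectory surviving* $C_1,\dots,C_t$ is a sequence $v_1,\dots,v_t$ with $v_i\notin C_i$ for all $i$, and with $v_{i+1}=v_i$ or $v_{i+1}$ adjacent to $v_i$ for all $i<t$. The cops win with $C_1,\dots,C_t$ if no trajectory survives. The *radius-$1$ blind cop-width* $\mathrm{bcw}_1(G)$ is the least $m$ for which $m$ cops have a winning strategy.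

Write $\mathcal N[S]$ for the closed neighborhood of $S$: the vertices in $S$ and their neighbors. Put
$$R_0=V(G),\qquad R_{t+1}=\mathcal N[R_t]\setminus C_{t+1}.$$
By induction, $R_t$ is the set of last vertices of trajectories surviving $C_1,\dots,C_t$ (for $t=1$: $R_1=V(G)\setminus C_1$). So the cops win exactly when $R_t=\emptyset$. For example, $\mathrm{bcw}_1(K_n)=n$: with $n-1$ cops, $R_t\ne\emptyset$ gives $\mathcal N[R_t]=V$, and at least one vertex remains.

There is a version $\mathrm{bcw}_r$ for each $r\ge1$: between steps $i$ and $i+1$ the robber moves along a path of length at most $r$ avoiding $C_i\cap C_{i+1}$.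

**Definition (minor models).** A *minor model* of $H$ in $G$ consists of pairwise disjoint *branch sets* $B_x\subseteq V(G)$, $x\in V(H)$, such that each $G[B_x]$ is connected and for each edge $xy$ of $H$ some edge of $G$ joins $B_x$ to $B_y$. It is *balanced* if all $B_x$ have the same size; then $H$ is a *balanced minor* of $G$. For an integer $C\ge1$ it is *$C$-balanced* if for some integer $s\ge1$ all sizes lie in $[s,Cs]$. So balanced means $1$-balanced.

**Definition (binary tree).** The binary tree of height $h$ is the complete rooted binary tree in which every non-leaf has exactly two children and every leaf is at distance $h$ from the root.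

**Example.** Let $G$ be the eight-vertex tree above. It has a $2$-balanced model of the height-$2$ tree: branch set $\{a,b\}$ for the root, singletons elsewhere. It has no balanced one: seven equal branch sets among eight vertices would be singletons, so the height-$2$ tree would be a subgraph. Its two children of the root have degree $3$ and distance at most $2$, but the only vertices of degree $3$ in $G$ are $y_1,y_2$, at distance $3$.

## Height one is forced, height two is not

The question comes from Hector Buffière, Rutger Campbell, Kevin Hendrey, Sang-il Oum, "Blind cop-width and balanced minors of graphs", arXiv:2511.22278 (2025). Is there a function $f:\mathbb N\to\mathbb N$ with $\sup_kf(k)=\infty$ such that for every $k\ge1$, every graph $G$ with $\mathrm{bcw}_1(G)\ge k$ contains a binary tree of height at least $f(k)$ as a balanced minor? The answer is no.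

**Theorem 1.** For all integers $K,C\ge1$ there is a finite tree $G$ with $\mathrm{bcw}_1(G)>K$ that has no $C$-balanced minor model of the binary tree of height $2$. (Hence it has none of larger height: restrict a model to the top three levels.)

**Corollary.** Any $f$ with the required minor property satisfies $f(k)\le1$ for all $k\ge 1$, so no unbounded $f$ exists. The pointwise largest valid function is $f(1)=f(2)=0$ and $f(k)=1$ for $k\ge3$.

**Theorem 2.** If $G$ contains the binary tree of height $h\ge2$ as a balanced minor, then $\mathrm{bcw}_1(G)\ge1+\lfloor(h-2)/8\rfloor$.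

So large balanced binary tree minors are sufficient, but not necessary, for large blind cop-width.

**Proof of the Corollary from Theorem 1.** This is also the hand computation for $k=1,2,3$. Taking $C=1$ and $K=k$ in Theorem 1 gives $f(k)\le1$. The graph $K_1$ has $\mathrm{bcw}_1=1$ and contains only the height-$0$ tree, so $f(1)\le0$. The graph $K_2$ has $\mathrm{bcw}_1=2$, and it has no minor with three vertices, so $f(2)\le0$. Conversely, every nonempty graph contains the height-$0$ tree. If all components of a graph have at most two vertices, two cops win by occupying one component after another completely. So $\mathrm{bcw}_1\ge3$ gives a component with at least three vertices, hence a path on three vertices as a subgraph, which is the height-$1$ tree with singleton branch sets. $\square$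

**Remark.** A radius-$1$ trajectory is valid in the radius-$r$ game, since its moves use only $v_i\notin C_i$ and $v_{i+1}\notin C_{i+1}$. Hence $\mathrm{bcw}_r\ge\mathrm{bcw}_1$, and the answer is no for every $r\ge 1$. (The paper cited above proves that for finite $r$ the parameters $\mathrm{bcw}_r$ and $\mathrm{bcw}_1$ are bounded by functions of each other; we do not need this.)

Most of these notes prove Theorem 1. Theorem 2 is proved in the last section.

## A tree with long legs, many children, and pendant leaves

The tree must do two things.

*It must resist balanced models.* In the eight-vertex tree, a vertex of degree $3$ cut off only components of size $1$, which forced $s=1$; but the two vertices of degree $3$ were too far apart for $s=1$. We repeat this on every scale: the distance from a branching vertex to the next comparable one must exceed what branch sets of the size of one pendant component can bridge.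

*It must resist cops.* Consider a star with $N$ leaves. If its center is once in $R_t$, then one step later all leaves not occupied at that moment are contaminated, and removing them from $R$ again costs at least $N-K$ visits to leaves. We hang $N$ leaves on each vertex to make recontamination fast and cleaning expensive.

The two demands pull against each other, since long legs waste vertices. The remedy is that the first demand compares the leg above a copy only with *one* of the $q$ components hanging at the copy's center; with $q$ huge, the leg is still short compared with the whole copy.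

**Definition (the tree $G$).** Fix $K,C\ge1$ and put, in this order,
$$g=3C,\quad \beta=g+2,\quad \kappa=\beta K,\quad L=\kappa+1,\quad N=400\,\kappa^3L\,10^L,\quad q=400(N+g).$$
Let $T_0$ be a single vertex and write $n_m=|V(T_m)|$. For $m\ge1$, $T_m$ has a root $z$, its *center*, and $q$ disjoint copies of $T_{m-1}$, its *children*; the root of each child is joined to $z$ by a path with $d_m$ edges, a *leg of level $m$*, where
$$d_1=1,\qquad d_m=2(N+g)\,n_{m-2}\quad(m\ge2).$$
Let $G_H$ be obtained from $T_H$ by replacing each edge by a path of length $g$ (which adds $g-1$ *subdivision vertices*) and attaching $N$ pendant *leaves* to each vertex of $T_H$. The vertices of $T_H$ are called *hubs*. Finally choose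
$$Q\ \text{ with }\ 2^Q>22L(2q)^L,\qquad H=(Q+1)L,\qquad G=G_H,\quad T=T_H.$$

For instance, $T_1$ is a star with $q$ rays, and $T_2$ has $q$ legs, each with $2(N+g)$ edges, ending at the centers of $q$ such stars. $T$ contains nested copies of $T_m$ for all $m\le H$, and two copies of the same level are disjoint.

**Sizes.** We have $n_m=1+q(d_m-1)+qn_{m-1}$, so $n_m\ge qn_{m-1}$. For $m\ge2$, $d_m=\frac{q}{200}n_{m-2}\le n_{m-1}/200$. Hence for all $m\ge1$
$$qn_{m-1}\le n_m\le1.005\,q\,n_{m-1};\tag{1}$$
for $m\ge2$ use $1-q\le0$ and the bound on $d_m$; for $m=1$ it says $1+q\le1.005q$.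

## Distance against component size: no balanced height-two tree

**Proposition 3.** $G$ has no $C$-balanced model of the binary tree of height $2$.

**Proof.** Suppose there is one with sizes in $[s,Cs]$. Let $r$ be the root of the binary tree and $y_1,y_2$ its children.

**Step 1 (locate a branching vertex in each $B_{y_1},B_{y_2}$).** Let $y\in\{y_1,y_2\}$. It has three neighbors $w$ in the binary tree: $r$ and two leaves. For each, choose an edge from a vertex $c_w\in B_y$ to $B_w$. Recall that three vertices of a tree have a *median*: a vertex from which the paths to the three pairwise share only that vertex. Let $p\in B_y$ be the median of the three $c_w$ in the tree $G[B_y]$. Prolong its three paths by the chosen edges into the $B_w$; they still pairwise share only $p$, and each has at least one edge. So they leave $p$ through three different neighbors, which lie in three different components of the forest $G-p$. Each $B_w$ is connected and avoids $p$, so the three sets $B_w$ lie in three distinct components of $G-p$, each with at least $s$ vertices. In particular $\deg_G p\ge3$, so $p$ is a hub, since subdivision vertices have degree $2$ and leaves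 degree $1$.

Let $p_1,p_2$ be the vertices obtained for $y_1,y_2$. They are distinct. The set $B_{y_1}\cup B_r\cup B_{y_2}$ is connected and has at most $3Cs$ vertices, so $\mathrm{dist}(p_1,p_2)\le3Cs-1$.

**Step 2 (dispose of $s=1$).** Distinct hubs have distance at least $g=3C>3C-1$, a contradiction.

**Step 3 (for $s\ge2$, bound $s$ by one hanging component).** A pendant leaf at $p$ is a singleton component of $G-p$, so it is none of the three large ones. Hence $\deg_T(p)\ge3$. In $T$, interior vertices of legs have degree $2$ and copies of $T_0$ have degree $1$, so $p$ is the center of a copy of some $T_m$ with $m\ge1$. At most one component of $G-p$ leads towards the parent. So one of the three components consists of the interior of a leg, a child copy, and their leaves and subdivision vertices. It contains $n_{m-1}+d_m-1$ hubs, each with $N$ leaves, and the same number of edges of $T$ (counting the one at $p$), each with $g-1$ subdivision vertices. So it has exactly $(N+g)(n_{m-1}+d_m-1)$ vertices, and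
$$s\le1.005\,(N+g)\,n_{m-1},$$
using $d_m\le n_{m-1}/200$ if $m\ge2$ and $d_1-1=0$ if $m=1$.

**Step 4 (the leg above is too long).** Let $p_1,p_2$ have levels $m_1,m_2$; say $m:=m_1\le m_2$. Centers other than $p_1$ in the copy of $T_m$ centered at $p_1$ have level less than $m$, so $p_2$ lies outside this copy. The only way out is the leg of level $m+1$ above $p_1$, whose interior vertices are not centers, so the path from $p_1$ to $p_2$ traverses this entire leg. As $m+1\ge2$,
$$\mathrm{dist}(p_1,p_2)\ge g\,d_{m+1}=6C(N+g)n_{m-1}\ge\frac{6Cs}{1.005}>3Cs,$$
a contradiction. $\square$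

It remains to prove the following; together with Proposition 3 it gives Theorem 1.

**Proposition 4.** $\mathrm{bcw}_1(G)>K$.

Sections 6 to 9 prove it. Throughout, suppose that $K$ cops win with $C_1,\dots,C_t$. Appending empty sets, we may assume that the sequence has length $\beta E$ and $R_{\beta E}=\emptyset$.

## Blocks, gains and losses

**Why blocks.** In $\beta=g+2$ steps the robber can go from a leaf to its hub ($1$ step), on to an adjacent hub ($g$ steps), and to a leaf there ($1$ step). So we look at the game every $\beta$ steps. For $0\le i\le E$ put $R^i=R_{\beta i}$. *Block* $i$ consists of the steps $\beta(i-1)+1,\dots,\beta i$, and $\Gamma_i$ is the union of the cop sets in block $i$; so $|\Gamma_i|\le\beta K=\kappa$.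

**Definition (attended).** For a set $Z$ of hubs, $Z^+$ consists of the hubs in $Z$, their leaves, and the subdivision vertices on edges of $T$ with both ends in $Z$. The set $Z$ is *attended* in block $i$ if $\Gamma_i\cap Z^+\ne\emptyset$. A copy is attended if its vertex set is.

Disjoint sets $Z$ have disjoint $Z^+$, and so *among pairwise disjoint sets, at most $\kappa$ are attended in any one block*. This is what will be contradicted: we shall produce a block in which $\kappa+1$ disjoint sets are attended.

**Definition (gain, loss).** Let $X^i$ be the set of hubs having a leaf in $R^i$. A hub $v$ is *gained* in block $i$ if $v\in X^i\setminus X^{i-1}$ and *lost* if $v\in X^{i-1}\setminus X^i$. Gains in $Z$ are counted as pairs (hub of $Z$, block).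

**Example.** Let $Z=\{u,v\}$ with $uv\in E(T)$, $u\in X^{i-1}$, $v\notin X^{i-1}$. If $Z$ is unattended in block $i$, the robber walks from a leaf of $u$ to a leaf of $v$ in exactly $\beta$ steps inside $Z^+$, so $v$ is gained.

**(F1)** *If $Z$ is unattended in block $i$, then $X^{i-1}\cap Z\subseteq X^i$; every $v\in Z$ that is $T$-adjacent to some $u\in X^{i-1}\cap Z$ is in $X^i$; and for every $u\in X^{i-1}\cap Z$ all leaves of $u$ are in $R^i$.*

Start at a leaf of $u$ in $R^{i-1}$. The robber may stay; or go to $u$ and then to any leaf of $u$, waiting for the remaining steps; or go to $u$, to $v$, and to a leaf of $v$, in $\beta$ steps. All vertices used lie in $Z^+$ and are unoccupied during the block.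

**(F2)** *A leaf in $R^{i-1}\setminus R^i$ lies in $\Gamma_i$; so at most $\kappa$ leaves leave $R$ per block.*

Otherwise the robber could have stayed there.

**(F3)** *Over the blocks $i$ with $a'<i\le b'$, a hub $v$ is lost at most $1+\frac1{N-K}\sum_{a'<i\le b'}|\Gamma_i\cap\mathrm{leaves}(v)|$ times.*

This is the star observation: losing a hub twice costs almost $N$ visits. Let $i_1<i_2$ be consecutive losses of $v$. No leaf of $v$ is in $R_{\beta i_1}$, but some leaf of $v$ is in $R_{\beta(i_2-1)}$. So there is a first step $t>\beta i_1$ at which a leaf of $v$ is in $R_t$, and $t<\beta i_2$. No leaf of $v$ was in $R_{t-1}$, and the only neighbor of a leaf is its hub, so $v\in R_{t-1}$. Hence all leaves of $v$ outside $C_t$, at least $N-K$ of them, are in $R_t$. At step $\beta i_2$ none is in $R$, so each was occupied at some step in $(t,\beta i_2]$. Thus $\sum_{i_1<i\le i_2}|\Gamma_i\cap\mathrm{leaves}(v)|\ge N-K$. The intervals $(i_1,i_2]$ for different consecutive pairs are disjoint, which gives the claim.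

**(F4)** *Over the blocks in $(a',b']$, with $\ell'=b'-a'$,*
$$\#\text{gains in }Z\ \le\ 2|Z|+\frac2N\sum_{a'<i\le b'}|\Gamma_i\cap Z^+|\ \le\ 2|Z|+\frac{2\kappa\ell'}N.$$

For each hub, gains exceed losses by at most $1$. Sum (F3) over $Z$ and use $\frac1{N-K}\le\frac2N$, which holds as $N\ge2K$.

So gains are scarce. By (F1), an unattended connected set that is partly but not wholly contaminated produces gains. Together: such a set cannot be unattended for long.

## Stages

**Definition (stage).** For a copy $A$ of $T_m$, let $\lambda_A(i)\in[0,1]$ be the fraction of the $Nn_m$ leaves of $A$ that lie in $R^i$. A *stage* of $A$ is a pair $a<b$ with $\lambda_A(a)\ge\frac23$, $\lambda_A(b)\le\frac13$, and $\frac13<\lambda_A(i)<\frac23$ for $a<i<b$. Its *blocks* are those in $(a,b]$; its *length* is $\ell=b-a$. It is *contained* in $[a_0,b_0]$ if $a_0\le a$ and $b\le b_0$.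

**Example.** If $\lambda_A$ takes the values $1,\ 0.7,\ 0.5,\ 0.7,\ 0.6,\ 0.4,\ 0.3$ at times $0,\dots,6$, then $(3,6)$ is a stage of length $3$; $(1,6)$ is not, because of the value at time $3$.

Three facts follow at once.

* If $a_0<b_0$, $\lambda_A(a_0)\ge\frac23$ and $\lambda_A(b_0)\le\frac13$, then $[a_0,b_0]$ contains a stage: let $b$ be the first time $\ge a_0$ with $\lambda_A\le\frac13$, and $a$ the last time in $[a_0,b)$ with $\lambda_A\ge\frac23$.
* During a stage at least $Nn_m/3$ leaves leave $R$, at most $\kappa$ per block by (F2). So
$$\ell\ge\frac{Nn_m}{3\kappa},\qquad\text{i.e.}\qquad n_m\le\frac{3\kappa\ell}N.\tag{2}$$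
* For every block $i$ of a stage,
$$\lambda_A(i-1)>\tfrac13\quad\text{and}\quad\lambda_A(i)<\tfrac23.\tag{3}$$

The first lemma says that a copy being cleaned is attended at least half of the time.

**Lemma 5.** In a stage of $A$ of length $\ell$, $A$ is attended in at least $\ell/2$ blocks of the stage.

**Proof.** Let $A$, a copy of $T_m$, be unattended in a block $i$ of the stage. By (3), $X^{i-1}\cap A\ne\emptyset$. Also $A\not\subseteq X^{i-1}$, since otherwise $\lambda_A(i)=1$ by (F1), against (3). As $A$ is connected in $T$, some edge of $A$ leads from $X^{i-1}$ to its complement, and (F1) gives a gain in $A$. So by (F4) and (2) the number of unattended blocks is at most $2n_m+2\kappa\ell/N\le8\kappa\ell/N\le\ell/2$, as $N\ge16\kappa$. $\square$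

The second lemma is about the *ring* $V(A)\setminus V(B)$ around a child $B$: while $A$ is in a stage, the ring is attended nearly always.

**Lemma 6.** Let $(a,b)$ be a stage of a copy $A$ of $T_m$, $m\ge1$, let $B$ be a child of $A$, $Z=V(A)\setminus V(B)$, $a\le a'<b'\le b$ and $\ell'=b'-a'$. Then $Z$ is unattended in at most $11n_{m-1}+3\kappa\ell'/N$ blocks of $(a',b']$. If $(a',b')$ is a stage of $B$, this is at most $36\kappa\ell'/N$.

**Proof.** Let $z$ be the center of $A$, and let $P_1,\dots,P_q$ be its *petals*: leg interior plus child. Each is connected in $T$ and has $p=n_{m-1}+d_m-1$ hubs, so $n_m=1+qp$. The $q-1$ petals not containing $B$ lie in $Z$, and $z\in Z$. Let $Z$ be unattended in a block $i\in(a',b']$. Call a petal *saturated* if it is contained in $X^{i-1}$, and *void* if it is disjoint from $X^{i-1}$.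

**Step 1 (many petals in $Z$ are unsaturated).** By (F1) all leaves of a saturated petal in $Z$ are in $R^i$. By (3), the number of saturated petals in $Z$ is less than $\frac23\cdot\frac{1+qp}p\le\frac{2q}3+1$. So more than $(q-1)-\frac{2q}3-1=\frac q3-2\ge\frac q4$ petals in $Z$ are unsaturated.

**Step 2 (many petals in $Z$ are nonvoid).** Each hub in $X^{i-1}$ accounts for at most $N$ leaves, so $\lambda_A(i-1)n_m\le|X^{i-1}\cap A|$. Counting $z$, the petal containing $B$, and the rest, (3) gives
$$\frac{1+qp}3<\lambda_A(i-1)n_m\le1+p+p\cdot\#\{\text{nonvoid petals in }Z\}.$$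
So more than $\frac q3-1-\frac2{3p}\ge\frac q3-2\ge\frac q4$ petals in $Z$ are nonvoid.

**Step 3 (block $i$ brings many gains, or gains $z$).** There are three cases.

1. $z\in X^{i-1}$. For each unsaturated $P_r\subseteq Z$, walk inside $P_r\cup\{z\}$ from $z$ to a hub outside $X^{i-1}$. The first hub outside $X^{i-1}$ on the walk lies in $P_r$ and is gained by (F1). So there are at least $q/4$ gains in $Z$.
2. $z\notin X^{i-1}$ and $z\notin X^i$. No petal in $Z$ is saturated, since otherwise its neighbor of $z$ would force $z\in X^i$ by (F1). So each nonvoid $P_r\subseteq Z$, being connected, contains an edge from $X^{i-1}$ to its complement, which yields a gain in $P_r$. Again there are at least $q/4$ gains in $Z$.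
3. $z\notin X^{i-1}$ and $z\in X^i$. Then $z$ is gained in block $i$. By (F4) for $\{z\}$, this happens at most $2+2\kappa\ell'/N$ times.

**Step 4 (count).** By (F4) for $Z$, and by (1), the number of unattended blocks is at most
$$\frac4q\Big(2n_m+\frac{2\kappa\ell'}N\Big)+2+\frac{2\kappa\ell'}N\le8.04\,n_{m-1}+2+\frac{3\kappa\ell'}N\le11n_{m-1}+\frac{3\kappa\ell'}N,$$
where we used $8/q\le1$ and $n_{m-1}\ge1$. If $(a',b')$ is a stage of $B$, then $n_{m-1}\le3\kappa\ell'/N$ by (2), and $33+3=36$. $\square$

The third lemma passes down one level: to clean a copy gradually, one must clean a fixed fraction of its children during that time.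

**Lemma 7.** If $(a,b)$ is a stage of a copy $A$ of $T_m$, $m\ge1$, then at least $q/5$ children of $A$ have a stage contained in $[a,b]$.

**Proof.** Put $n=n_{m-1}$ and $\omega=300n$. Call a child $B$ *mid* at time $i$ if $0.01<\lambda_B(i)<0.99$.

**Step 1 (in any window of $\omega$ blocks there is a time with few mid children).** Fix $\omega$ consecutive blocks, and let $\Sigma_B=\sum|\Gamma_i\cap B^+|$ over them. Suppose $B$ is mid at time $i-1$ and unattended in block $i$ of the window. Then $X^{i-1}\cap B\ne\emptyset$.

* If $B\not\subseteq X^{i-1}$, then connectedness and (F1) give a gain in $B$. By (F4) this happens in at most $2n+2\Sigma_B/N$ blocks.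
* If $B\subseteq X^{i-1}$, then $\lambda_B(i)=1$ by (F1). Between two such blocks $\lambda_B$ drops from $1$ to below $0.99$, costing at least $0.01Nn$ leaf losses in $B$, each paid by an element of some $\Gamma_j\cap B^+$ by (F2). So this happens in at most $1+100\Sigma_B/N$ blocks.

We have $\sum_B\Sigma_B\le\kappa\omega$, and at most $\kappa\omega$ pairs ($B$, block of the window) are attended. So the number of pairs ($B$, block $i$ of the window) with $B$ mid at time $i-1$ is at most
$$q(2n+1)+\frac{102\kappa\omega}N+\kappa\omega\le3nq+2\kappa\omega .$$
Hence for some block $i$ of the window, at most $\frac{3nq}\omega+2\kappa\le\frac q{100}+\frac q{100}=\frac q{50}$ children are mid at time $i-1$; here $q\ge200\kappa$.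

**Step 2 (apply this near both ends of the stage).** By (2) and (1), $b-a\ge Nqn/(3\kappa)\ge2\omega$. The windows of the first $\omega$ and the last $\omega$ blocks give times $a'\in[a,a+\omega-1]$ and $b'\in[b-\omega,b-1]$ with $a'<b'$, each with at most $q/50$ mid children. By (F2), $\lambda_A$ drops by at most $\kappa/(Nn_m)$ per block, and $\kappa\omega/(Nn_m)\le300\kappa/(Nq)\le0.01$. So $\lambda_A(a')\ge\frac23-0.01$, and $\lambda_A(b')\le\lambda_A(b)+0.01\le\frac13+0.01$.

**Step 3 (count the children that go from nearly full to nearly empty).** Let $\Phi$ be the number of children with $\lambda_B(a')\ge0.99$. By (1), the hubs of $A$ outside all children form a fraction at most $1-\frac1{1.005}\le0.005$, and $n/n_m\le1/q$. At most $q/50$ children are mid, and the remaining ones have $\lambda_B(a')\le0.01$. So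
$$\tfrac23-0.01\le\lambda_A(a')\le0.005+\frac\Phi q+0.02+0.01,$$
hence $\Phi\ge0.62q$. Let $\Phi'$ be the number of children with $\lambda_B(b')\ge0.99$. Then $0.99\,n\Phi'\le\lambda_A(b')n_m\le0.3434\cdot1.005\,qn$, so $\Phi'\le0.35q$. Hence at least $(1-0.35-0.02)q=0.63q$ children have $\lambda_B(b')\le0.01$. Since $0.62+0.63-1=0.25$, at least $0.25q\ge q/5$ children have $\lambda_B(a')\ge\frac23$ and $\lambda_B(b')\le\frac13$. Each has a stage in $[a',b']\subseteq[a,b]$. $\square$

## Nested stages, and where the direct count stops

**The nested family.** Since $\lambda_T(0)=1$ and $\lambda_T(E)=0$, the copy $T=T_H$ has a stage. Let $\mathcal S_H$ consist of one stage of $T_H$. Given $\mathcal S_m$ with $m\ge1$, for each stage in it choose, by Lemma 7, stages contained in it for $\lceil q/5\rceil$ distinct children of its copy; these form $\mathcal S_{m-1}$. Distinct elements of $\mathcal S_m$ belong to disjoint copies. *Ancestor* and *descendant* refer to this construction. Write $\ell(\sigma)$ for the length of $\sigma$, and $\mathcal S_k(\sigma)$ for the set of descendants of $\sigma$ in $\mathcal S_k$.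

**The natural plan.** Take a stage $\tau$ and its chain of $L$ ancestors, with copies $A_k\subset A_{k+1}\subset\dots\subset A_{k+L}$. The $L=\kappa+1$ rings $V(A_m)\setminus V(A_{m-1})$, $k<m\le k+L$, are pairwise disjoint. By Lemma 6, the ring at level $m$ is attended in all but a fraction $36\kappa/N$ of the blocks of the stage of $A_{m-1}$. If some block of $\tau$ sees all $\kappa+1$ rings attended, we have a contradiction.

**Where it stops.** The exceptional blocks for the outermost ring are few compared with the stage of $A_{k+L-1}$. But $\tau$ may be a tiny part of that stage, and all of $\tau$ may be exceptional. Using all descendants $\tau$ of a fixed $\sigma\in\mathcal S_{k+L}$ at once helps, but only if together they cover enough of $\sigma$. What do we know about that? From below there is (2). From above there is the following bound.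

**Lemma 8.** If $\sigma\in\mathcal S_k$ and $k\le H-L$, then $\ell(\sigma)\le22L(2q)^Ln_k$.

**Proof.** Let $A_k\subset\dots\subset A_{k+L}$ be the copies of $\sigma$ and its ancestors. In each block of $\sigma$ at least one of the $L=\kappa+1$ disjoint rings is unattended. For each $m$, Lemma 6 applies to the stage of $A_m$, its child $A_{m-1}$, and the interval of $\sigma$, which that stage contains. Summing,
$$\ell(\sigma)\le\sum_{m=k+1}^{k+L}\Big(11n_{m-1}+\frac{3\kappa\ell(\sigma)}N\Big)\le11Ln_{k+L}+\frac{\ell(\sigma)}2,$$
since $N\ge6\kappa L$. Finally $n_{k+L}\le(2q)^Ln_k$ by (1). $\square$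

Let us see whether (2) and Lemma 8 are enough. Let $\sigma\in\mathcal S_{k+L}$ have length $\ell$, and let $\mathcal U$ be the set of blocks belonging to some $\tau\in\mathcal S_k(\sigma)$. Step 2 below will show that $|\mathcal U|\ge\frac1{2\kappa}\sum_\tau\ell(\tau)$, and Step 3 that at most $72\kappa^2L\ell/N$ blocks are exceptional for some ring. With $(q/5)^L$ stages $\tau$, the bound (2) guarantees only $|\mathcal U|\ge(q/5)^LNn_k/(6\kappa^2)$. If $\ell$ is as large as Lemma 8 permits, then, as $n_{k+L}\ge q^Ln_k$, beating $72\kappa^2L\ell/N$ would require at least
$$N^2\,5^{-L}>6\cdot72\cdot22\,\kappa^4L^2(2q)^L .$$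
This is false, because $L\ge2$ and $q\ge400N$ give $(2q)^L>N^2$. Enlarging $N$ does not help, since $q$ grows with it.

**What gets past this.** The two bounds hold at every level, and their ratio depends on $L,\kappa,N,q$ but not on $H$. So follow the *length per vertex* $\ell(\sigma)/n_k$ through very many levels: it starts at least at $1$ and ends below $2^Q$, so in one of $Q$ consecutive groups of $L$ levels it at most doubles. In that group the lower stages cover a proportion of $\sigma$ bounded below in terms of $\kappa$ and $L$ alone, and $N$ was chosen after $\kappa$ and $L$.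

## A group of levels where length per vertex at most doubles

**Proof of Proposition 4.**

**Step 1 (choose the scale).** For $0\le e\le Q$ let
$$\mu_e=\min_{\sigma\in\mathcal S_{eL}}\frac{\ell(\sigma)}{n_{eL}}.$$
By (2), $\mu_0\ge N/(3\kappa)\ge1$. Since $QL=H-L$, Lemma 8 gives $\mu_Q\le22L(2q)^L<2^Q$. If $\mu_{e+1}>2\mu_e$ held for all $0\le e<Q$, then $\mu_Q>2^Q\mu_0\ge2^Q$, which is false. So fix $e$ with $0\le e<Q$ and
$$\mu_{e+1}\le2\mu_e.$$
Put $k^-=eL$ and $k^+=(e+1)L$, and take $\sigma\in\mathcal S_{k^+}$ with $\ell:=\ell(\sigma)=\mu_{e+1}n_{k^+}$.

**Step 2 (the lower stages cover a good part of $\sigma$).** We have $|\mathcal S_{k^-}(\sigma)|\ge(q/5)^L$, and each $\tau\in\mathcal S_{k^-}(\sigma)$ satisfies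
$$\ell(\tau)\ge\mu_en_{k^-}\ge\frac{\mu_{e+1}}2n_{k^-}=\frac{\ell\,n_{k^-}}{2n_{k^+}}\ge\frac\ell{2(2q)^L}.$$
So $\sum_{\tau\in\mathcal S_{k^-}(\sigma)}\ell(\tau)\ge\ell/(2\cdot10^L)$; the powers of $q$ have cancelled. Let $\mathcal U$ be the set of blocks belonging to some $\tau\in\mathcal S_{k^-}(\sigma)$. By Lemma 5, each $\tau$ has at least $\ell(\tau)/2$ blocks in which its copy is attended. The copies are disjoint, so each block of $\mathcal U$ is counted for at most $\kappa$ of them. Hence $\frac12\sum_\tau\ell(\tau)\le\kappa|\mathcal U|$ and
$$|\mathcal U|\ge\frac\ell{4\kappa10^L}.\tag{4}$$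
The same counting at any level $k$ with $k^-\le k<k^+$, where all blocks lie among the $\ell$ blocks of $\sigma$, gives
$$\frac12\sum_{\tau\in\mathcal S_k(\sigma)}\ell(\tau)\le\kappa\ell.\tag{5}$$

**Step 3 (bound the exceptional blocks).** For $k^-<m\le k^+$ let $O_m$ be the set of blocks $i$ such that some $\tau'\in\mathcal S_{m-1}(\sigma)$, with copy $B'$ whose parent copy is $A'$, contains block $i$ while the ring $V(A')\setminus V(B')$ is unattended in block $i$. For each $\tau'$ the second part of Lemma 6 applies, as $\tau'$ is a stage of $B'$ contained in a stage of $A'$. With (5),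
$$|O_m|\le\frac{36\kappa}N\sum_{\tau'\in\mathcal S_{m-1}(\sigma)}\ell(\tau')\le\frac{36\kappa}N\cdot2\kappa\ell=\frac{72\kappa^2\ell}N .$$
There are $L$ values of $m$, and $N=400\kappa^3L10^L>288\kappa^3L10^L$, so by (4)
$$\sum_{m=k^-+1}^{k^+}|O_m|\le\frac{72\kappa^2L\ell}N<\frac\ell{4\kappa10^L}\le|\mathcal U|.$$

**Step 4 (find the contradictory block).** So there is a block $i\in\mathcal U\setminus\bigcup_mO_m$. Choose $\tau\in\mathcal S_{k^-}(\sigma)$ containing block $i$, and let $A_{k^-}\subset\dots\subset A_{k^+}$ be the copies of $\tau$ and its ancestors up to $\sigma$. Block $i$ belongs to all these stages. As $i\notin O_m$, the ring $V(A_m)\setminus V(A_{m-1})$ is attended in block $i$, for each $m$ with $k^-<m\le k^+$. These are $L=\kappa+1$ pairwise disjoint sets, but at most $\kappa$ disjoint sets are attended in one block. This contradiction shows that $K$ cops do not win. $\square$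

Propositions 3 and 4 prove Theorem 1, and with it the Corollary.

## Signed powers of two, and why balanced binary trees hold off cops

We prove Theorem 2. If $h<10$ it claims $\mathrm{bcw}_1(G)\ge1$, which is trivial as $G$ is nonempty. So let $K\ge1$ with $h\ge8K+2$; we show that $K$ cops do not win. Taking $K=\lfloor(h-2)/8\rfloor$ gives the theorem. In this section $T$ denotes the binary tree of height $h$. The plan: find a size $m_0$ such that every vertex set of $T$ with about $m_0$ elements has a large boundary; then the contaminated part of the model can never shrink past that size.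

**Step 1 (find a number that needs many signed powers of two).** For an integer $n$ let $w(n)$ be the least number of terms $\pm2^a$ ($a\ge0$) summing to $n$. For $n\ge0$ let $\mathrm{alt}(n)$ be the number of $i\ge0$ such that the binary digits $i$ and $i+1$ of $n$ differ. For example, $7=8-1$ has $w(7)=2$ and $\mathrm{alt}(7)=1$, while $5=101_2$ has $\mathrm{alt}(5)=3$.

Adding $2^a$ to $n\ge0$ turns a (possibly empty) run of ones at positions $a,\dots,b-1$ into zeros and changes digit $b$ from $0$ to $1$. Pairs inside the run are equal before and after; if the run is nonempty, the pair $(b-1,b)$ is different before and after. Only the pairs $(a-1,a)$ and $(b,b+1)$ can change status. So $\mathrm{alt}$ changes by at most $2$, and the same holds for subtracting $2^a$ when the result is nonnegative. Given a representation of $n\ge0$, perform all additions before all subtractions; then the partial sums stay nonnegative. As $\mathrm{alt}(0)=0$, we get $w(n)\ge\mathrm{alt}(n)/2$. Put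
$$j=\lfloor h/2\rfloor,\qquad m_0=\sum_{i<j}4^i .$$
The binary digits of $m_0$ are ones exactly at positions $0,2,\dots,2j-2$, so $\mathrm{alt}(m_0)=2j-1$, and hence $w(m_0)\ge j$.

**Step 2 (isoperimetry).** For $F\subseteq V(T)$ let $\partial F$ be the outer vertex boundary: the vertices outside $F$ with a neighbor in $F$. *Claim: if $\big||F|-m_0\big|\le K$, then $|\partial F|\ge K$.*

Suppose $p=|\partial F|\le K-1$. The subtree consisting of $v$ and everything below it has $2^{a_v}-1$ vertices, with $a_v\ge1$. Then
$$|F|=1_F(\mathrm{root})(2^{h+1}-1)+\sum_{v\ne\mathrm{root}}\big(1_F(v)-1_F(\mathrm{parent}(v))\big)(2^{a_v}-1),$$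
because on the right the total coefficient of $1_F(v)$ is the size of the subtree at $v$ minus the sizes of the subtrees at its children, which is $1$. A nonzero coefficient in the sum belongs to an edge with exactly one end in $F$; its other end is in $\partial F$. As degrees are at most $3$, there are at most $3p$ such edges. So $|F|$ is a sum of at most $3p+1$ terms $\pm(2^a-1)$. Hence $m_0$ is a sum of at most $3p+1\le3K-2$ signed powers of two plus an integer $x$ with
$$|x|\le(3p+1)+K\le4K-2 .$$
Writing $|x|$ in binary, $w(x)\le\log_2(4K)+1=\log_2K+3$. So
$$j\le w(m_0)\le3K-2+\log_2K+3=3K+1+\log_2K\le4K,$$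
where the last inequality is $K\le2^{K-1}$. But $h\ge8K+2$ gives $j\ge4K+1$, a contradiction.

**Step 3 (set up the count in $G$).** Let $(B_x)_{x\in V(T)}$ be a model of $T$ in $G$ with all $|B_x|=s$, and let $W=\bigcup_xB_x$. Let $K$ cops play, with $R_t$ as before, and put $d(t)=|R_t\cap W|$. We claim $d(t)\ge m_0s>0$ for all $t$; then $R_t\ne\emptyset$ always, and the cops do not win. For $t=0$ it holds, since $d(0)=(2^{h+1}-1)s$ and $m_0<2^{h+1}-1$. Let $\rho_t$ be the number of vertices of $W\setminus R_t$ with a neighbor in $R_t$. All of these and all of $R_t\cap W$ lie in $\mathcal N[R_t]$, and the cops delete at most $K$ vertices, so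
$$d(t+1)\ge d(t)+\rho_t-K .$$

**Step 4 (the induction step).** Suppose $d(t)\ge m_0s$. If $d(t)>m_0s+K$, then $d(t+1)\ge d(t)-K\ge m_0s$. Now let $m_0s\le d(t)\le m_0s+K$. It suffices to show $\rho_t\ge K$. Let $F$ be the set of nodes $x$ with $B_x\subseteq R_t$, and $M$ the set of nodes $x$ with $\emptyset\ne B_x\cap R_t\ne B_x$.

If $x\in M$, then $B_x$, being connected, contains a vertex counted by $\rho_t$. If $x\in\partial F$, then either $x\in M$, or $B_x\cap R_t=\emptyset$ and some edge joins $B_x$ to a branch set contained in $R_t$; so again $B_x$ contains a counted vertex. The branch sets are disjoint, hence $\rho_t\ge\max(|M|,|\partial F|)$.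

If $|M|\ge K$, we are done. Otherwise $s|F|\le d(t)\le s|F|+s|M|$ gives
$$|F|\le\frac{d(t)}s\le m_0+K,\qquad|F|\ge\frac{d(t)}s-|M|\ge m_0-K .$$
By Step 2, $|\partial F|\ge K$, so $\rho_t\ge K$. This completes the induction and the proof of Theorem 2. $\square$
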